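\title{Solvability of a finite group is detected by its largest quotient $B$-group}

\begin{abstract}
Every finite group $G$ has a largest quotient $\beta(G)$ that is a $B$-group. We prove Th\'evenaz's conjecture that $\beta(G)$ is solvable if and only if $G$ is solvable. The proof does not use the classification of finite simple groups: we write the numbers $m_{G,N}$ that define $B$-groups as signed counts of generating configurations built from chains of $p$-subgroups, and such configurations generate only solvable groups. We then determine all formations $\mathfrak F$ of solvable groups for which $G\in\mathfrak F$ is equivalent to $\beta(G)\in\mathfrak F$; nilpotent and supersolvable groups are examples. Finally, using the Schreier conjecture, we show that every non-abelian simple section of $G$ is isomorphic to a section of $\beta(G)$.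
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite, and $p$, $q$, $p_i$ denote primes. Let $\mu$ be the M\"obius function of the poset of subgroups of a group $G$. The integers $\mu(X,G)$, for $X\le G$, are determined by the relations
\begin{equation}\label{eq:mu}
\sum_{H\le X\le G}\mu(X,G)=\begin{cases}1&\text{if } H=G,\\ 0&\text{if } H<G.\end{cases}
\end{equation}
A \emph{supplement} of a normal subgroup $N$ of $G$ is a subgroup $X$ with $XN=G$. Put
\[
m_{G,N}=\frac1{|G|}\sum_{\substack{X\le G\\ XN=G}}|X|\,\mu(X,G).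
\]
The group $G$ is a \emph{$B$-group} if $m_{G,N}=0$ for every non-trivial normal subgroup $N$ of $G$. We use the following fact without proof.

\begin{theorem}[Bouc]\label{thm:beta}
Every group $G$ has a largest quotient $\beta(G)$ that is a $B$-group, well defined up to isomorphism. Moreover $\beta(G)\cong G/N$ for every normal subgroup $N$ of $G$ that is maximal subject to $m_{G,N}\ne0$.
\end{theorem}

Two cases show what passing from $G$ to $\beta(G)$ can forget. First let $N$ lie in the Frattini subgroup $\Phi(G)$, the intersection of the maximal subgroups of $G$. A proper supplement of $N$ would lie in a maximal subgroup that also contains $N$, so $G$ is the only supplement and $m_{G,N}=1$. (In particular $m_{G,1}=1$, so subgroups $N$ as in Theorem~\ref{thm:beta} exist.) Next let $N=G$. Writing $|X|$ as a sum of $1$ over the elements of $X$ and using \eqref{eq:mu}, we get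
\begin{equation}\label{eq:cyclic}
|G|\,m_{G,G}=\sum_{c\in G}\ \sum_{X\ge\langle c\rangle}\mu(X,G)=\#\{c\in G:\langle c\rangle=G\}.
\end{equation}
Hence $\beta(G)=1$ if and only if $G$ is cyclic, and every non-abelian simple group is a $B$-group. We shall also see that $\beta$ forgets repetitions: $\beta(C_p^{\,3})\cong C_p^{\,2}$ (Example~\ref{ex:small}), and $\beta(S\times S)\cong S$ for $S$ non-abelian simple (Example~\ref{ex:SS}). In none of these cases does a non-solvable group acquire a solvable $\beta(G)$. This is the content of a conjecture of J.~Th\'evenaz, posed in \cite{BoucConj}: \emph{$\beta(G)$ is solvable if and only if $G$ is solvable}. One direction holds because $\beta(G)$ is a quotient of $G$. For the other we must show that a signed sum vanishes, although we have no formula for its terms $\mu(X,G)$.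

\begin{theorem}\label{thm:solv}
Let $N$ be a normal subgroup of $G$ with $G/N$ solvable. If $m_{G,N}\ne0$, then $G$ is solvable. Consequently $\beta(G)$ is solvable if and only if $G$ is solvable.
\end{theorem}

The proof gives more. For primes $p_1,\dots,p_n$, not necessarily distinct, with $n\ge0$, let $\mathfrak T(p_1,\dots,p_n)$ be the class of groups $G$ that have normal subgroups $1=G_0\le G_1\le\dots\le G_n\le G$ with $G_i/G_{i-1}$ a $p_i$-group for $1\le i\le n$ and $G/G_n$ cyclic.

\begin{theorem}\label{thm:series}
Let $N$ be a normal subgroup of $G$ with $G/N\in\mathfrak T(p_1,\dots,p_n)$. If $m_{G,N}\ne0$, then $G\in\mathfrak T(p_1,\dots,p_n)$. Consequently $G\in\mathfrak T(p_1,\dots,p_n)$ if and only if $\beta(G)\in\mathfrak T(p_1,\dots,p_n)$.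
\end{theorem}

For $n=0$ the last statement says that $G$ is cyclic if and only if $\beta(G)$ is; the cyclic top factor cannot be omitted, since $\beta(C_q)=1$. Both theorems come from an explicit formula for $m_{G,N}$, Theorem~\ref{thm:tower}, of which \eqref{eq:cyclic} is the simplest case.

Which other properties does $\beta(G)$ detect? A class $\mathfrak F$ of groups is a \emph{formation} if it is closed under isomorphisms and quotients and if $G/A,\,G/B\in\mathfrak F$ implies $G/(A\cap B)\in\mathfrak F$. It is \emph{saturated} if $G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$. The two cases computed above give two necessary conditions, and for formations of solvable groups these are sufficient.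

\begin{theorem}\label{thm:form}
Let $\mathfrak F$ be a non-empty formation of solvable groups. The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathfrak F$ is saturated and contains all groups of prime order;
\item[(ii)] for every finite group $G$, we have $G\in\mathfrak F$ if and only if $\beta(G)\in\mathfrak F$.
\end{enumerate}
\end{theorem}

The theorem applies to solvable groups, supersolvable groups, solvable groups of bounded Fitting length and nilpotent groups (Corollary~\ref{cor:examples}). The nilpotent case is Bouc's conjecture that $G$ is nilpotent if and only if $\beta(G)$ is.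

The last result refines Theorem~\ref{thm:solv} for non-solvable groups. A \emph{section} of $G$ is a quotient of a subgroup of $G$. This is the only result of the paper that depends on the classification of finite simple groups, through the Schreier conjecture that $\operatorname{Out}(S)$ is solvable for every non-abelian simple group $S$.

\begin{theorem}\label{thm:sect}
Every non-abelian simple section of $G$ is isomorphic to a section of $\beta(G)$.
\end{theorem}

Section~\ref{sec:basic} contains the basic properties of $m_{G,N}$, and Section~\ref{sec:idea} shows the method in a small case. Theorems~\ref{thm:solv} and~\ref{thm:series} are proved in Sections~\ref{sec:chains} and~\ref{sec:towers}, which use nothing from Section~\ref{sec:basic} beyond its first paragraph. Theorems~\ref{thm:form} and~\ref{thm:sect} are proved in Sections~\ref{sec:form} and~\ref{sec:sect}.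

\section{Lifting generators}\label{sec:basic}

We use three textbook facts throughout. \emph{Dedekind's law}: if $H\le L$ and $K$ are subgroups, then $L\cap HK=H(L\cap K)$. The \emph{Frattini argument}: if $P$ is a Sylow subgroup of a normal subgroup $R$ of $G$, then $N_G(P)R=G$. \emph{Normalizers grow}: if $Q<P$ are $p$-groups, then $Q<N_P(Q)$. Dedekind's law is most often used as follows. Let $K\trianglelefteq G$ and $Z\le Y\le G$ with $YK=G$. Then
\begin{equation}\label{eq:ded}
ZK=G\iff Z(Y\cap K)=Y .
\end{equation}
Indeed, $ZK=G$ gives $Y=Y\cap ZK=Z(Y\cap K)$, and $Z(Y\cap K)=Y$ gives $ZK=YK=G$. Note also that $YK=G$ implies that $Y$ meets every coset of $K$ in exactly $|Y\cap K|=|Y|/|G:K|=|K|/|G:Y|$ elements.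

To see what $m_{G,N}$ measures, consider the Dirichlet polynomial
\[
P_{G,N}(s)=\sum_{XN=G}\mu(X,G)\,|G:X|^{-s},\qquad\text{so that}\quad m_{G,N}=P_{G,N}(1).
\]

\begin{lemma}\label{lem:lift}
Let $N\trianglelefteq G$, and let $\bar g_1,\dots,\bar g_d$ generate $G/N$. Among the $|N|^d$ lifts $(g_1,\dots,g_d)\in G^d$ of $(\bar g_1,\dots,\bar g_d)$, exactly $|N|^dP_{G,N}(d)$ generate $G$.
\end{lemma}

\begin{proof}
By \eqref{eq:mu}, the number of generating lifts is $\sum_X\mu(X,G)\,\lambda(X)$, where $\lambda(X)$ is the number of lifts in $X^d$. If some lift lies in $X^d$, then $XN=G$. If $XN=G$, then $\lambda(X)=|X\cap N|^d=|N|^d|G:X|^{-d}$.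
\end{proof}

So $P_{G,N}(d)$ is the probability that a random lift of a generating $d$-tuple of $G/N$ generates $G$, and $m_{G,N}$ is the value of the same expression at $d=1$. If $G/N$ is cyclic, say $G=N\langle g\rangle$, this value is still a probability:
\begin{equation}\label{eq:coset}
|N|\,m_{G,N}=\#\{c\in gN:\langle c\rangle=G\}.
\end{equation}
If $G/N$ is not cyclic, there is nothing to lift at $d=1$, and $m_{G,N}$ can be negative. It still inherits the multiplicativity of lifting.

\begin{lemma}[{\cite[\S5.3]{BoucBook}}]\label{lem:mult}
If $N\le M$ are normal subgroups of $G$, then $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.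
\end{lemma}

\begin{proof}
Let $d$ be so large that $G/M$ has a generating $d$-tuple, and fix one. A lift to $G$ that generates $G$ is obtained by choosing a lift to $G/N$ that generates $G/N$ and then a lift of it to $G$ that generates $G$. By Lemma~\ref{lem:lift},
\[
|M|^dP_{G,M}(d)=|M/N|^dP_{G/N,M/N}(d)\cdot|N|^dP_{G,N}(d).
\]
So the Dirichlet polynomial $P_{G,M}(s)-P_{G/N,M/N}(s)P_{G,N}(s)=\sum_ja_jj^{-s}$ vanishes at all large integers $d$. If $j_0$ were the least index with $a_{j_0}\ne0$, multiplying by $j_0^{\,d}$ and letting $d\to\infty$ would give $a_{j_0}=0$. Hence all $a_j$ are $0$; put $s=1$.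
\end{proof}

\begin{corollary}\label{cor:beta}
If $m_{G,N}\ne0$, then $\beta(G)\cong\beta(G/N)$. In particular $\beta(G)\cong\beta(G/\Phi(G))$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:mult}, a normal subgroup $M\ge N$ has $m_{G,M}\ne0$ if and only if $m_{G/N,M/N}\ne0$. Take $M\ge N$ maximal with this property. Every normal subgroup that contains $M$ contains $N$, so $M$ is maximal among all normal subgroups with $m_{G,M}\neq0$, and both $\beta(G)$ and $\beta(G/N)$ are isomorphic to $G/M$ by Theorem~\ref{thm:beta}.
\end{proof}

Lemma~\ref{lem:mult} reduces the computation of $m_{G,N}$ to minimal normal subgroups. The abelian ones are easy. A \emph{complement} of $N$ is a supplement $X$ with $X\cap N=1$.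

\begin{lemma}\label{lem:ab}
Let $N$ be an abelian minimal normal subgroup of $G$. Every proper supplement of $N$ is a complement and a maximal subgroup of $G$. If $N$ has exactly $k$ complements, then $m_{G,N}=1-k/|N|$.
\end{lemma}

\begin{proof}
If $XN=G$, then $X\cap N$ is normalized by $X$ and by the abelian group $N$, hence by $G$. So $X\cap N=N$ and $X=G$, or $X\cap N=1$. All complements have order $|G|/|N|$, and a subgroup that contains a supplement is a supplement, so complements are maximal. For maximal $X$, relation \eqref{eq:mu} with $H=X$ gives $\mu(X,G)=-1$.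
\end{proof}

\begin{example}\label{ex:small}
Let $G=C_p^{\,n}$ with $n\geq1$ and $|N|=p$. The complements of $N$ are the kernels of the linear forms on $\mathbb F_p^n$ that take the value $1$ on a fixed generator of $N$, so $k=p^{n-1}$ and $m_{G,N}=1-p^{n-2}$. For $n=2$ this is $0$, and $m_{G,G}=0$ by \eqref{eq:cyclic}, so $C_p^{\,2}$ is a $B$-group. For $n=3$ we get $m_{G,N}=1-p<0$, so $\beta(C_p^{\,3})\cong C_p^{\,2}$ by Corollary~\ref{cor:beta}. The symmetric group $S_3$ is a $B$-group, since $C_3$ has three complements. The quaternion group has $\beta(Q_8)\cong\beta(Q_8/\Phi(Q_8))\cong C_2^{\,2}$.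
\end{example}

\section{The method in a small case}\label{sec:idea}

The computation \eqref{eq:cyclic} never evaluates $\mu$; it only uses that $|X|$ counts the elements of $G$ that lie in $X$. The same device works for any counting formula of the following kind. Suppose that we have a set of configurations $\omega$ of subgroups and elements of $G$, with signs $\varepsilon(\omega)$, such that
\begin{enumerate}
\item[(a)] the set of configurations is defined in terms of $G$ and $N$ alone;
\item[(b)] $|X|=\sum\varepsilon(\omega)$, over the $\omega$ contained in $X$, for every supplement $X$ of $N$;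
\item[(c)] the subgroup $\langle\omega\rangle$ generated by a configuration is a supplement of $N$.
\end{enumerate}
By (c), every $X\ge\langle\omega\rangle$ is a supplement, so (b) and \eqref{eq:mu} give
\[
|G|\,m_{G,N}=\sum_\omega\varepsilon(\omega)\sum_{X\ge\langle\omega\rangle}\mu(X,G)=\sum_{\langle\omega\rangle=G}\varepsilon(\omega).
\]
If in addition every $\langle\omega\rangle$ is solvable, then $m_{G,N}\ne0$ forces $G$ to be solvable.

Let $G/N$ be a $p$-group, of order $p^a$. A first candidate comes from Sylow's theorem: the Sylow $p$-subgroups of a group $Y$ form one conjugacy class, so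
\begin{equation}\label{eq:sylow}
\sum_{P\in\operatorname{Syl}_p(Y)}|N_Y(P)|=|Y| .
\end{equation}
Thus $|X|$ counts pairs $(P,c)$ with $P$ a Sylow $p$-subgroup of $X$ and $c\in N_X(P)$. For a supplement $X$ we have $P(X\cap N)=X$ and hence $PN=G$, and $\langle P,c\rangle$ is solvable. But (a) fails: being a Sylow subgroup of $X$ depends on $X$. We therefore admit every member of the set $\mathcal S$ of $p$-subgroups $Q$ of $G$ with $QN=G$, and subtract the excess.

Assume that $p^2$ does not divide $|N|$. Then $|Q|=p^a|Q\cap N|$ is $p^a$ or $p^{a+1}$ for $Q\in\mathcal S$. We claim that for every supplement $X$,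
\begin{equation}\label{eq:two}
|X|=\sum_{Q}|N_X(Q)|-\sum_{Q<P}|N_X(Q)\cap N_X(P)|,
\end{equation}
where $Q$ and $P$ run over the members of $\mathcal S$ contained in $X$. The Sylow $p$-subgroups of $X$ contribute $|X|$ to the first sum, and they do not occur as $Q$ in the second. If $Q$ is not Sylow in $X$, then $|Q|=p^a$; the subgroups $P>Q$ have order $p^{a+1}$, normalize $Q$, and are exactly the Sylow $p$-subgroups of $Y=N_X(Q)$. By \eqref{eq:sylow} the pairs $Q<P$ cancel the term $|N_X(Q)|$. This proves \eqref{eq:two}.

The configurations are now the pairs $(Q,c)$ with sign $+1$ and the triples $(Q<P,c)$ with sign $-1$, where $c\in G$ normalizes the subgroups involved. Conditions (a), (b), (c) hold. If such a configuration generates $G$, then its largest $p$-subgroup is normal in $G$ with cyclic quotient. For example $m_{G,N}=0$ for $G=A_5\times C_3\times C_3$ and $N=A_5$, a case that \eqref{eq:coset} does not reach. As a check of the signs take $G=C_p^{\,3}$ and $|N|=p$. Here $\mathcal S$ consists of $G$ and $p^2$ complements $H$. The generating configurations $(H,c)$, $(G,c)$, $(H<G,c)$ contribute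
\[
p^2(p^3-p^2)+p^3-p^2\cdot p^3=p^3(1-p),
\]
in agreement with Example~\ref{ex:small}.

Two things remain to be done. When a higher power of $p$ divides $|N|$, the corrections need corrections, and \eqref{eq:two} becomes an alternating sum over chains of $p$-subgroups. When $G/N$ involves several primes, the formula has to be iterated inside the normalizers of these chains.

\section{An alternating sum over chains of $p$-subgroups}\label{sec:chains}

A \emph{chain} is a non-empty sequence $\sigma=(Q_0<Q_1<\dots<Q_r)$ of subgroups of $G$. Its length is $\ell(\sigma)=r$, and $N_G(\sigma)=\bigcap_iN_G(Q_i)$. For any subgroup $X$ we write $N_X(\sigma)=X\cap N_G(\sigma)$. The least member $Q_0$ lies in every $Q_i$, so $Q_0\le N_G(\sigma)$.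

For the iteration, the chains will lie in a normal subgroup $R$, and the next step takes place in $N_G(\sigma)$. It can only be taken if $N_G(\sigma)$ still covers $G/R$. Sylow subgroups of $R$ have this property by the Frattini argument; for chains we impose it.

\begin{lemma}\label{lem:chains}
Let $R\trianglelefteq G$, and let $\mathcal S$ be a set of $p$-subgroups of $R$ that contains all Sylow $p$-subgroups of $R$ and contains every $p$-subgroup of $R$ that contains a member of $\mathcal S$. Then
\[
\sum_{\sigma}(-1)^{\ell(\sigma)}|N_G(\sigma)|=|G|,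
\]
where $\sigma$ runs over the chains in $\mathcal S$ with $N_G(\sigma)R=G$.
\end{lemma}

\begin{proof}
We argue by induction on the largest length of a chain in $\mathcal S$, for all triples $(G,R,\mathcal S)$ at once. For $Q\in\mathcal S$ let $E_Q$ be the sum of the terms for which $Q$ is the least member of $\sigma$.

If $Q$ is a Sylow $p$-subgroup of $R$, the only chain is $(Q)$, it satisfies $N_G(Q)R=G$ by the Frattini argument, and $E_Q=|N_G(Q)|$. The Sylow $p$-subgroups of $R$ form one conjugacy class in $G$, so these terms add up to $|G|$. It remains to show that $E_Q=0$ when $Q$ is not Sylow in $R$.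

Fix such a $Q$ and put $M=N_G(Q)$. If $MR\ne G$, then $E_Q$ is an empty sum, since $N_G(\sigma)\le M$. So let $MR=G$. Let $\mathcal A$ be the set of all $p$-subgroups of $R$ that properly contain $Q$; by hypothesis $\mathcal A\subseteq\mathcal S$. The chains with least member $Q$ are $(Q)$ and the chains $(Q,\tau)$ with $\tau$ a chain in $\mathcal A$. We have $N_G((Q,\tau))=N_M(\tau)$ and $\ell((Q,\tau))=\ell(\tau)+1$, and \eqref{eq:ded} shows that $N_M(\tau)R=G$ if and only if $N_M(\tau)N_R(Q)=M$. Hence
\begin{equation}\label{eq:EQ}
E_Q=|M|-\sum_\tau(-1)^{\ell(\tau)}|N_M(\tau)|,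
\end{equation}
over the chains $\tau$ in $\mathcal A$ with $N_M(\tau)N_R(Q)=M$. This sum has the form in the lemma for the pair $N_R(Q)\trianglelefteq M$, except that the members of $\tau$ need not lie in $N_R(Q)$. Let $\mathcal B$ be the set of $P\in\mathcal A$ with $P\le N_R(Q)$. We show that the chains not contained in $\mathcal B$ cancel in pairs.

For $P\in\mathcal A$ put $f(P)=N_P(Q)$. Since normalizers grow, $f(P)>Q$, so $f(P)\in\mathcal B$. Let $\tau=(P_1<\dots<P_s)$ be a chain in $\mathcal A$ not contained in $\mathcal B$, and let $i$ be minimal with $P_i\notin\mathcal B$. Then $f(P_i)<P_i$, and if $i>1$ then $P_{i-1}\le P_i\cap N_R(Q)=f(P_i)$. If $i>1$ and $P_{i-1}=f(P_i)$, delete $P_{i-1}$ from $\tau$; otherwise insert $f(P_i)$ just below $P_i$. Call the result $\tau'$. The first member of $\tau'$ outside $\mathcal B$ is again $P_i$, so $\tau''=\tau$. The lengths of $\tau$ and $\tau'$ differ by $1$. An element of $M$ that normalizes $P_i$ normalizes $P_i\cap M=f(P_i)$, so $N_M(\tau')=N_M(\tau)$. Thus $\tau$ and $\tau'$ both occur in \eqref{eq:EQ} or both do not, and their terms cancel.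

Only the chains in $\mathcal B$ remain. The triple $(M,N_R(Q),\mathcal B)$ satisfies the hypotheses of the lemma. Indeed, $Q$ is a normal $p$-subgroup of $N_R(Q)$, and it is not a Sylow subgroup of $N_R(Q)$ because it is not Sylow in $R$ and normalizers grow; so every Sylow $p$-subgroup of $N_R(Q)$ properly contains $Q$. Closure under passing to larger $p$-subgroups holds by the definition of $\mathcal B$. If $\tau$ is a chain in $\mathcal B$, then $(Q,\tau)$ is a longer chain in $\mathcal S$, so the induction hypothesis applies. The sum in \eqref{eq:EQ} equals $|M|$, and $E_Q=0$. (If all chains in $\mathcal S$ have length $0$, every member of $\mathcal S$ is Sylow in $R$, which starts the induction.)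
\end{proof}

\begin{remark}
Closure under larger $p$-subgroups is needed because the cancellation inserts the subgroups $f(P)$. Without it the lemma fails. Let $G=R=S_4$, and let $\mathcal S$ consist of the three Sylow $2$-subgroups $P$ and the three subgroups $Q$ of order $2$ of the normal four-group. All six have normalizers of order $8$. Of the nine pairs $Q<P$, three have $N_G(Q)=P$ and six have $|N_G(Q)\cap P|=4$. The sum is $48-24-24=0$, not $24$.
\end{remark}

\section{Towers and the formula for $m_{G,N}$}\label{sec:towers}

Throughout this section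
\[
N=R_0\le R_1\le\dots\le R_n=R\qquad(n\ge0)
\]
are normal subgroups of $G$ with $R_i/R_{i-1}$ a $p_i$-group, and $G=R\langle g\rangle$ for a fixed $g\in G$. Let $X$ be a supplement of $N$. We apply Lemma~\ref{lem:chains} in $X$ to the $p_1$-subgroups that cover $R_1/R_0$. Each term is $\pm|N_X(\sigma_1)|$, and we expand it by applying the lemma in $N_X(\sigma_1)$ to the $p_2$-subgroups that cover $R_2/R_1$, and so on. This leads to the following objects.

\begin{definition}\label{def:tower}
Let $0\le k\le n$. A \emph{$k$-tower} is a sequence $T=(\sigma_1,\dots,\sigma_k)$ such that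
\begin{enumerate}
\item[(T1)] $\sigma_i$ is a chain of $p_i$-subgroups of $R_i$, and $QR_{i-1}=R_i$ for every member $Q$ of $\sigma_i$;
\item[(T2)] every member of $\sigma_i$ normalizes every member of $\sigma_j$ for $j<i$.
\end{enumerate}
A \emph{tower} is an $n$-tower. Put $\varepsilon(T)=(-1)^{\sum_i\ell(\sigma_i)}$ and $N_G(T)=\bigcap_iN_G(\sigma_i)$, and let $\langle T\rangle$ be the subgroup generated by all members of all $\sigma_i$. The only $0$-tower is the empty one, with $\varepsilon(T)=1$, $N_G(T)=G$ and $\langle T\rangle=1$. We say that $T$ \emph{lies in} $X$ if $\langle T\rangle\le X$, and we write $N_X(T)=X\cap N_G(T)$.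
\end{definition}

The side condition of Lemma~\ref{lem:chains} becomes a condition on $N_X(T)$. It depends on $X$ and so violates requirement (a) of Section~\ref{sec:idea}. It disappears for two reasons. At level $k<n$ it follows from the condition at level $k+1$, because the least member of $\sigma_{k+1}$ normalizes everything below and covers $R_{k+1}/R_k$. At level $n$ it says that $N_X(T)$ covers the cyclic group $G/R$, which happens exactly when $N_X(T)$ meets the coset $gR$; so we count only the elements of that coset.

\begin{proposition}\label{prop:count}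
If $XN=G$, then
\[
\frac{|X|}{|G:R|}=\sum_{T}\varepsilon(T)\,|N_X(T)\cap gR|,
\]
where $T$ runs over the towers that lie in $X$.
\end{proposition}

\begin{proof}
We first prove by induction on $k$ that
\begin{equation}\label{eq:claim}
|X|=\sum_T\varepsilon(T)\,|N_X(T)|,\quad\text{over the $k$-towers $T$ in $X$ with } N_X(T)R_k=G .
\end{equation}
For $k=0$ the only term is $|X|$, and the condition is $XN=G$. Assume \eqref{eq:claim} for some $k<n$, and write $p=p_{k+1}$. Fix a $k$-tower $T$ in $X$ such that $Y=N_X(T)$ satisfies $YR_k=G$, and put $R'=Y\cap R_{k+1}\trianglelefteq Y$. A sequence $T'=(T,\sigma)$ is a $(k+1)$-tower in $X$ if and only if $\sigma$ is a chain in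
\[
\mathcal S=\{Q\le R':\ Q\text{ is a $p$-group and }QR_k=R_{k+1}\},
\]
since the subgroups of $X\cap R_{k+1}$ that normalize all members of $T$ are the subgroups of $R'$. Moreover $N_X(T')=N_Y(\sigma)$.

The set $\mathcal S$ is closed under passing to larger $p$-subgroups of $R'$. By Dedekind's law $R'R_k=R_{k+1}\cap YR_k=R_{k+1}$; here we use $YR_k=G$. So $R'/(R'\cap R_k)\cong R_{k+1}/R_k$ is a $p$-group. A Sylow $p$-subgroup $P$ of $R'$ maps onto it, so $PR_k=R'R_k=R_{k+1}$ and $P\in\mathcal S$. Lemma~\ref{lem:chains} for $(Y,R',\mathcal S)$ gives $|Y|=\sum_\sigma(-1)^{\ell(\sigma)}|N_Y(\sigma)|$ over the chains in $\mathcal S$ with $N_Y(\sigma)R'=Y$. Since $YR_{k+1}=G$, this condition is equivalent to $N_Y(\sigma)R_{k+1}=G$ by \eqref{eq:ded}. Substituting into \eqref{eq:claim}, we get $|X|=\sum\varepsilon(T')|N_X(T')|$ over the $(k+1)$-towers $T'=(T,\sigma)$ in $X$ with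
\[
N_X(T)R_k=G\qquad\text{and}\qquad N_X(T')R_{k+1}=G .
\]
The second condition implies the first. Indeed, the least member $Q_0$ of $\sigma$ lies in $X$, normalizes the members of $\sigma$, and normalizes the members of $T$ by (T2). So $Q_0\le N_X(T')$, and $N_X(T')R_k$ contains $Q_0R_k=R_{k+1}$. Hence $N_X(T')R_k=N_X(T')R_{k+1}=G$, and $N_X(T)\ge N_X(T')$ gives $N_X(T)R_k=G$. This proves \eqref{eq:claim} for $k+1$.

Now take $k=n$ and divide by $|G:R|$. If $N_X(T)R=G$, then $|N_X(T)|/|G:R|=|N_X(T)\cap gR|$. If $N_X(T)R\ne G$, then $N_X(T)\cap gR$ is empty, because an element $c$ of it would give $N_X(T)R\ge\langle c\rangle R=\langle g\rangle R=G$. So these towers can be added to the sum.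
\end{proof}

\begin{theorem}\label{thm:tower}
In the situation above,
\[
|R|\,m_{G,N}=\sum_T\varepsilon(T)\,\#\{c\in N_G(T)\cap gR:\ \langle T,c\rangle=G\},
\]
where $T$ runs over all towers and $\langle T,c\rangle$ is the subgroup generated by $\langle T\rangle$ and $c$.
\end{theorem}

\begin{proof}
Let $T$ be a tower and $c\in N_G(T)\cap gR$. Then $T$ lies in $X$ and $c\in N_X(T)$ if and only if $\langle T,c\rangle\le X$. By Proposition~\ref{prop:count},
\[
|R|\,m_{G,N}=\sum_{XN=G}\mu(X,G)\frac{|X|}{|G:R|}
=\sum_T\varepsilon(T)\sum_{c\in N_G(T)\cap gR}\ \sum_{\substack{X\ge\langle T,c\rangle\\ XN=G}}\mu(X,G).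
\]
In the inner sum the condition $XN=G$ is automatic. For if $X\ge\langle T,c\rangle$ and $XN\ge R_{i-1}$, then $XN\ge QR_{i-1}=R_i$ for a member $Q$ of $\sigma_i$; so $XN\ge R$ by induction, and $XN\ge R\langle c\rangle=G$. By \eqref{eq:mu} the inner sum is $1$ if $\langle T,c\rangle=G$ and $0$ otherwise.
\end{proof}

For $n=0$ this is \eqref{eq:coset}. For an instance with two primes take $G=S_3$, $N=1$, $R_1=C_3$, $R_2=G$, $g=1$. The towers are $((C_3),(Q))$ with $|Q|=2$. There are three, each generates $G$ and has $N_G(T)=Q$, so the right side is $6=|G|\,m_{G,1}$.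

\begin{proof}[Proof of Theorem~\ref{thm:series}]
Let $G/N\in\mathfrak T(p_1,\dots,p_n)$. The preimages in $G$ of the terms of the defining series are subgroups $R_i$ as above, and we take for $gR$ a generator of $G/R$. If $m_{G,N}\ne0$, then by Theorem~\ref{thm:tower} there are a tower $T$ and $c\in N_G(T)$ with $\langle T,c\rangle=G$. Let $P_i$ be the largest member of $\sigma_i$, so that $G=\langle P_1,\dots,P_n,c\rangle$. Put $G_0=1$ and $G_i=P_1\cdots P_i$. By (T2), $P_i$ normalizes $P_j$ for $j<i$; so by induction $P_i$ normalizes the subgroup $G_{i-1}$, and $G_i=G_{i-1}P_i$ is a subgroup. It is normalized by $P_j$ for $j\le i$ because $P_j\le G_i$, by $P_j$ for $j>i$ because of (T2), and by $c$. Hence $G_i\trianglelefteq G$. The factor $G_i/G_{i-1}$ is a quotient of the $p_i$-group $P_i$, and $G/G_n$ is generated by the image of $c$. So $G\in\mathfrak T(p_1,\dots,p_n)$.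

The class $\mathfrak T(p_1,\dots,p_n)$ is closed under quotients, so it contains $\beta(G)$ if it contains $G$. Conversely $\beta(G)\cong G/N$ with $m_{G,N}\ne0$, and the first part applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:solv}]
If $G/N$ is solvable, the factors of a chief series of $G/N$ have prime power order, so $G/N\in\mathfrak T(p_1,\dots,p_n)$ for suitable primes. If $m_{G,N}\ne0$, then $G\in\mathfrak T(p_1,\dots,p_n)$ by Theorem~\ref{thm:series}, and all groups in this class are solvable. The consequence follows because $\beta(G)\cong G/N$ for some $N$ with $m_{G,N}\neq0$.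
\end{proof}

\section{Saturated formations}\label{sec:form}

Theorem~\ref{thm:solv} puts us among solvable groups, where Lemma~\ref{lem:mult} reduces everything to an abelian minimal normal subgroup $N$. By Lemma~\ref{lem:ab}, we have $m_{G,N}=0$ exactly when $N$ has $|N|$ complements. The three ways to fail in Section~\ref{sec:basic} were no complement at all ($Q_8$), too few ($C_p$) and too many ($C_p^{\,3}$). Saturation excludes the first, the groups of prime order exclude the second, and the intersection property of a formation excludes the third.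

\begin{proposition}\label{prop:compl}
Let $\mathfrak F$ be a saturated formation that contains all groups of prime order. Let $N$ be a minimal normal subgroup of a solvable group $G$ with $G/N\in\mathfrak F$ and $G\notin\mathfrak F$. Then $N$ has exactly $|N|$ complements in $G$, and $m_{G,N}=0$.
\end{proposition}

\begin{proof}
As $G$ is solvable, $N$ is an abelian $p$-group for some $p$.

\emph{A complement exists.} If $N\le\Phi(G)$, then $G/\Phi(G)$ is a quotient of $G/N$, and saturation gives $G\in\mathfrak F$. So some maximal subgroup $H$ does not contain $N$. Then $HN=G$, and $H$ is a complement by Lemma~\ref{lem:ab}. All complements are maximal subgroups isomorphic to $G/N\in\mathfrak F$.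

\emph{The complement $H$ has $|N|$ conjugates, and $N$ is not central.} If $H\trianglelefteq G$, then $G=N\times H$ and $N$ is central, so $|N|=p$ by minimality. Then $G/H\cong C_p$ and $G/N$ lie in $\mathfrak F$, hence so does $G=G/(H\cap N)$, a contradiction. So $H$ is maximal and not normal, $N_G(H)=H$, and $H$ has $|G:H|=|N|$ conjugates. If $N$ were central, $H$ would be normal. It remains to show that every complement $H'$ is conjugate to $H$.

\emph{The complements $H$ and $H'$ have the same kernel on $N$.} Put $C=C_H(N)$ and $C'=C_{H'}(N)$. The subgroup $C'=H'\cap C_G(N)$ is normalized by $H'$ and centralized by $N$, so $C'\trianglelefteq G$; likewise $C\trianglelefteq G$. Suppose $C'\not\le H$. Then $HC'=G$ by maximality, so $G/C'\cong H/(H\cap C')\in\mathfrak F$. Since $G/N\in\mathfrak F$ and $C'\cap N=1$, we get $G\in\mathfrak F$, a contradiction. So $C'\le H\cap C_G(N)=C$, and by symmetry $C'=C$.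

\emph{Conjugacy.} Let bars denote images in $\bar G=G/C$. Since $H\cap NC=(H\cap N)C=C$, and likewise for $H'$, the maximal subgroups $\bar H$ and $\bar H'$ are complements of the minimal normal subgroup $\bar N\cong N$. For $x\in G$ and $y\in N$ the commutator $[x,y]$ lies in $N$, so it lies in $C$ only if it is trivial. Hence $C_{\bar G}(\bar N)$ is the image of $C_G(N)=C_G(N)\cap NH=NC$, that is, $C_{\bar G}(\bar N)=\bar N$; and $\bar N\ne\bar G$ because $N$ is not central. Let $\bar E/\bar N$ be a minimal normal subgroup of the solvable group $\bar G/\bar N$; it is a $q$-group for some $q$. If $q=p$, then $\bar E$ is a $p$-group, so $Z(\bar E)\cap\bar N$ is a non-trivial normal subgroup of $\bar G$; thus $\bar N\le Z(\bar E)$ and $\bar E\le C_{\bar G}(\bar N)=\bar N$, which is false. So $q\ne p$. By Dedekind's law $\bar E=\bar N(\bar E\cap\bar H)$, so $Q=\bar E\cap\bar H\cong\bar E/\bar N$ is a non-trivial Sylow $q$-subgroup of $\bar E$, normal in $\bar H$. It is not normal in $\bar G$, for otherwise $[Q,\bar N]\le Q\cap\bar N=1$ and $Q\le C_{\bar G}(\bar N)=\bar N$. Hence $\bar H=N_{\bar G}(Q)$.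 The same argument gives $\bar H'=N_{\bar G}(Q')$ for the Sylow $q$-subgroup $Q'=\bar E\cap\bar H'$ of $\bar E$. By Sylow's theorem $\bar H$ and $\bar H'$ are conjugate, and so are $H$ and $H'$, which contain $C$.

Thus $N$ has $|N|$ complements, and $m_{G,N}=0$ by Lemma~\ref{lem:ab}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:form}]
(ii)$\Rightarrow$(i). A non-empty formation contains the trivial group. Since $\beta(C_p)=1$, we get $C_p\in\mathfrak F$. If $G/\Phi(G)\in\mathfrak F$, then $\beta(G)\cong\beta(G/\Phi(G))$ lies in $\mathfrak F$ by Corollary~\ref{cor:beta}, so $G\in\mathfrak F$.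

(i)$\Rightarrow$(ii). If $G\in\mathfrak F$, then its quotient $\beta(G)$ lies in $\mathfrak F$. Conversely let $\beta(G)\cong G/M\in\mathfrak F$ with $m_{G,M}\ne0$. The group $G/M$ is solvable, so $G$ is solvable by Theorem~\ref{thm:solv}; this is where we use that $\mathfrak F$ consists of solvable groups. Suppose $G\notin\mathfrak F$. The normal subgroups with quotient in $\mathfrak F$ are closed under intersection, so there is a smallest one, $D$, and $1<D\le M$. Let $K<D$ be normal in $G$ with $D/K$ minimal normal in $G/K$. Then $G/K\notin\mathfrak F$ and $G/D\in\mathfrak F$, so $m_{G/K,D/K}=0$ by Proposition~\ref{prop:compl}. Two applications of Lemma~\ref{lem:mult} give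
\[
m_{G,M}=m_{G,K}\;m_{G/K,D/K}\;m_{G/D,M/D}=0,
\]
a contradiction.
\end{proof}

Recall that $G$ is \emph{supersolvable} if all its chief factors have prime order, and that the \emph{Fitting length} of a solvable group is the least number of factors in a normal series with nilpotent factors.

\begin{corollary}\label{cor:examples}
Let $\mathfrak F$ be the class of solvable groups, of supersolvable groups, of solvable groups of Fitting length at most $k$ for a fixed $k\ge1$, or of nilpotent groups. Then $G\in\mathfrak F$ if and only if $\beta(G)\in\mathfrak F$.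
\end{corollary}

\begin{proof}
Each class contains the groups of prime order and is closed under quotients, subgroups and direct products. Since $G/(A\cap B)$ embeds in $G/A\times G/B$, each is a formation. For saturation, let $K\ge\Phi(G)$ be normal in $G$ with $K/\Phi(G)$ nilpotent, and let $P$ be a Sylow subgroup of $K$. Then $P\Phi(G)\trianglelefteq G$, the Frattini argument gives $G=N_G(P)\Phi(G)$, and so $P\trianglelefteq G$. Hence $K$ is nilpotent. So a normal series of $G/\Phi(G)$ with $k\geq1$ nilpotent factors lifts to such a series of $G$ with $k$ factors. This settles Fitting length at most $k$, nilpotent groups ($k=1$) and solvable groups ($k$ unbounded). For supersolvable groups we use the textbook fact that a group is supersolvable if and only if all its maximal subgroups have prime index, a condition that can be read off from $G/\Phi(G)$.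
\end{proof}

Neither part of (i) can be dropped. Abelian groups form a formation that contains all groups of prime order, but $\beta(Q_8)$ is abelian. The $p$-groups form a saturated formation, but $\beta(C_q)=1$ for $q\ne p$.

\section{Non-abelian minimal normal subgroups}\label{sec:sect}

By Lemma~\ref{lem:mult}, Theorem~\ref{thm:sect} is a statement about a non-abelian minimal normal subgroup $N\cong S^k$. We compare $m_{G,N}$ with the corresponding number for the group of automorphisms induced on one simple factor, to which Theorem~\ref{thm:solv} applies. We begin with three standard facts.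

\begin{lemma}\label{lem:simple}
\begin{enumerate}
\item[(a)] If $K\trianglelefteq E$, every simple section of $E$ is isomorphic to a section of $K$ or of $E/K$.
\item[(b)] If $W=D_1\times\dots\times D_l$ with all $D_j$ non-abelian simple, every normal subgroup of $W$ is the product of some of the $D_j$.
\item[(c)] Let $M_1,\dots,M_l$ be distinct normal subgroups of $W$ with $W/M_j$ non-abelian simple and $\bigcap_jM_j=1$. Put $D_j=\bigcap_{i\ne j}M_i$ (so $D_1=W$ if $l=1$). Then $D_j\cong W/M_j$ and $W=D_1\times\dots\times D_l$.
\end{enumerate}
\end{lemma}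

\begin{proof}
(a) Let $V/V_0$ be a simple section. Its normal subgroup $(V\cap K)V_0/V_0$ is everything or trivial. In the first case $V/V_0\cong(V\cap K)/(V_0\cap K)$. In the second $V\cap K\le V_0$, and $V/V_0$ is a quotient of $V/(V\cap K)\cong VK/K$.

(b) Let $e$ be an element of $E\trianglelefteq W$ with component $e_j\ne1$ in $D_j$. As $Z(D_j)=1$, some $d\in D_j$ has $1\ne[e_j,d]=[e,d]\in E\cap D_j$, so $D_j\le E$ by simplicity.

(c) Fix $j$ and put $F=W/M_j$. For $i\ne j$ the maximal normal subgroups $M_i$, $M_j$ are distinct, so $M_i$ maps onto $F$. If two normal subgroups $H,K$ of $W$ map onto $F$, then $[H,K]\le H\cap K$ maps onto $[F,F]=F$. Hence $D_j$ maps onto $F$, with kernel $D_j\cap M_j=1$. The injective map $W\to\prod_iW/M_i$ sends $D_j$ onto the $j$th factor, so it is an isomorphism.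
\end{proof}

We also need M\"obius inversion in a finite poset $\mathcal P$. The function $\mu_{\mathcal P}$ is defined by the analogue of \eqref{eq:mu}, and $\mu_{\mathcal P}(z,x)$ depends only on the interval from $z$ to $x$. For functions $f,F$ on $\mathcal P$, the identity $F(x)=\sum_{z\le x}f(z)$ holds for all $x$ if and only if $f(x)=\sum_{z\le x}\mu_{\mathcal P}(z,x)F(z)$ holds for all $x$.

\subsection*{Setting}
Let $N=S_1\times\dots\times S_k$ be a minimal normal subgroup of $G$ with $S_i\cong S$ non-abelian simple. By Lemma~\ref{lem:simple}(b) the $S_i$ are the minimal normal subgroups of $N$, so $G$ permutes them; the action is transitive by minimality of $N$, and $N$ acts trivially. Write $H^x=x^{-1}Hx$, and let $y_i$ be the component of $y\in N$ in $S_i$. Let $A=N_G(S_1)\ge N$, and let $\varphi:A\to\operatorname{Aut}(S_1)$ be given by $\varphi(a)(s)=asa^{-1}$. Put $\bar A=\varphi(A)$ and $\bar S=\varphi(N)=\operatorname{Inn}(S_1)$. We have $\varphi(y)=\varphi(y_1)$ for $y\in N$, and $\varphi$ maps $S_1$ isomorphically onto $\bar S$.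

Let $\mathcal D$ be the poset of supplements of $N$ in $G$. Each $X\in\mathcal D$ is transitive on the $S_i$, satisfies $AX=G$, and has $A=(X\cap A)N$ by Dedekind's law. So
\[
U(X)=\varphi(X\cap A)
\]
is a supplement of $\bar S$ in $\bar A$. The following identity does not use the classification.

\begin{proposition}\label{prop:red}
We have $\displaystyle\sum_{Z\in\mathcal D,\ U(Z)=\bar A}|Z|\,m_{Z,Z\cap N}=|G|\,m_{\bar A,\bar S}$.
\end{proposition}

The map $U$ from supplements in $G$ to supplements in $\bar A$ does not preserve intervals, so it does not compare the two M\"obius functions directly. We enlarge each $X$ to a supplement $X^*$ that meets $N$ in the largest subgroup compatible with $U(X)$. On these closed supplements $U$ does preserve upper intervals, and its fibers can be counted.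

\begin{proof}
For $V\le\bar A$ let $B_1(V)=\{s\in S_1:\varphi(s)\in V\}$, so that $\varphi(B_1(V))=V\cap\bar S$. Let $X\in\mathcal D$ and $U(X)\le V\le\bar A$. Then $X\cap A$ normalizes $B_1(V)$, since $\varphi(asa^{-1})=\varphi(a)\varphi(s)\varphi(a)^{-1}\in V$ for $a\in X\cap A$ and $s\in B_1(V)$. Choose $x_i\in X$ with $S_1^{x_i}=S_i$, and put
\[
B_X(V)=\prod_{i=1}^kB_1(V)^{x_i}\le N .
\]
Two choices of $x_i$ differ by a left factor in $X\cap A$, so $B_X(V)$ does not depend on them. For $x\in X$ the elements $x_ix$ form another such system, so $X$ normalizes $B_X(V)$. If $X\le Y$ and $U(Y)\le V$, the same $x_i$ serve for $Y$, so $B_Y(V)=B_X(V)$. Taking $x_1=1$ shows $\varphi(B_X(V))=V\cap\bar S$. Since $B_X(V)\le A$, Dedekind's law gives $XB_X(V)\cap A=(X\cap A)B_X(V)$, and therefore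
\begin{equation}\label{eq:UV}
U\bigl(XB_X(V)\bigr)=U(X)(V\cap\bar S)=V\cap U(X)\bar S=V .
\end{equation}
Further,
\begin{equation}\label{eq:XN}
X\cap N\le B_X(U(X)).
\end{equation}
For let $y\in X\cap N$. Then $x_iyx_i^{-1}\in X\cap N$ has $S_1$-component $x_iy_ix_i^{-1}$, whose image under $\varphi$ is $\varphi(x_iyx_i^{-1})\in U(X)$. So $y_i\in B_1(U(X))^{x_i}$.

\emph{Step 1: a closure operator.} Put $X^*=XB_X(U(X))$. Then $X\le X^*$. By \eqref{eq:UV} we have $U(X^*)=U(X)$, hence $B_{X^*}(U(X^*))=B_X(U(X))\le X^*$ and $X^{**}=X^*$. If $X\le Y$, then $B_X(U(X))\le B_X(U(Y))=B_Y(U(Y))$, so $X^*\le Y^*$. Call $X$ \emph{closed} if $X^*=X$, and let $\mathcal P$ be the poset of closed supplements. For $Z\in\mathcal D$ and $X\in\mathcal P$ we have $Z\le X$ if and only if $Z^*\le X$. Also $Z^*=G$ if and only if $U(Z)=\bar A$: if $U(Z)=\bar A$ then $B_Z(U(Z))=N$, and if $Z^*=G$ then $U(Z)=U(G)=\bar A$. By \eqref{eq:XN}, a closed $X$ with $U(X)=U$ has $X\cap N=B_X(U)$, so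
\begin{equation}\label{eq:index}
|G:X|=|N:X\cap N|=|\bar S:U\cap\bar S|^k=|\bar A:U|^k .
\end{equation}

\emph{Step 2: $\mu_{\mathcal P}(X,G)=\mu(U(X),\bar A)$ for $X\in\mathcal P$.} We show that $Y\mapsto U(Y)$ and $V\mapsto XB_X(V)$ are mutually inverse maps between $\{Y\in\mathcal P:Y\ge X\}$ and $\{V:U(X)\le V\le\bar A\}$; both preserve order. Given $V$, the group $Y=XB_X(V)$ has $U(Y)=V$ by \eqref{eq:UV}, and it is closed because $B_Y(V)=B_X(V)\le Y$. Given a closed $Y\ge X$ with $U(Y)=V$, we have $Y\cap N=B_Y(V)=B_X(V)$ and $Y=X(Y\cap N)$ by \eqref{eq:ded}.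

\emph{Step 3: for each supplement $U$ of $\bar S$ in $\bar A$, exactly $|\bar A:U|^{k-1}$ elements $X\in\mathcal P$ have $U(X)=U$.} By \eqref{eq:index} such an $X$ should be a point stabilizer in an action of $G$ of degree $|\bar A:U|^k$. We construct this action from the action of $A$ on the set $\bar A/U$ of left cosets. Let $\Omega$ be the set of functions $f:G\to\bar A/U$ with $f(ah)=\varphi(a)f(h)$ for $a\in A$, $h\in G$, and let $G$ act by $(h\cdot f)(x)=f(xh)$. Let $t_1=1,t_2,\dots,t_k\in G$ satisfy $S_1^{t_i}=S_i$; then $G$ is the disjoint union of the cosets $At_i$. A function $f\in\Omega$ is determined by the values $f(t_i)$, which are arbitrary, so $\Omega\cong(\bar A/U)^k$. For $y\in N$,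
\[
(y\cdot f)(t_i)=f(t_iyt_i^{-1}\,t_i)=\varphi(t_iyt_i^{-1})f(t_i)=\varphi(t_iy_it_i^{-1})f(t_i).
\]
So $S_i$ acts only on the $i$th coordinate, through an isomorphism onto $\bar S$. As $\bar SU=\bar A$, the group $\bar S$ is transitive on $\bar A/U$, so $N$ is transitive on $\Omega$. Hence the stabilizer $X_f$ of $f$ in $G$ lies in $\mathcal D$ and has index $|\bar A:U|^k$. We show that $f\mapsto X_f$ is a bijection from the $|\bar A:U|^{k-1}$ functions with $f(1)=U$ onto $\{X\in\mathcal P:U(X)=U\}$.

Let $f(1)=U$. If $a\in X_f\cap A$, then $U=f(1)=(a\cdot f)(1)=f(a)=\varphi(a)U$, so $U(X_f)\le U$. An element $s\in S_1$ fixes $f$ if and only if $\varphi(s)U=U$, so $X_f\cap S_1=B_1(U)$ and $U\cap\bar S\le U(X_f)$. By Dedekind's law $U=U\cap U(X_f)\bar S=U(X_f)(U\cap\bar S)=U(X_f)$. Since $X_f$ contains $B_1(U)$, it contains the conjugates of $B_1(U)$ under $X_f$, so $X_f$ is closed. The map is injective, because $G=AX_f$ and $f(ax)=(x\cdot f)(a)=f(a)=\varphi(a)U$ for $a\in A$, $x\in X_f$. For surjectivity let $X\in\mathcal P$ have $U(X)=U$, and define $f(ax)=\varphi(a)U$ for $a\in A$, $x\in X$.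 This is well defined: $ax=a'x'$ gives $a'^{-1}a\in X\cap A$, so $\varphi(a)\in\varphi(a')U$. The function $f$ lies in $\Omega$, has $f(1)=U$ and is fixed by $X$. So $X\le X_f$, and both have index $|\bar A:U|^k$ by \eqref{eq:index}; thus $X=X_f$.

\emph{Step 4: summation.} By Steps 2 and 3 and \eqref{eq:index},
\begin{equation}\label{eq:sumP}
\sum_{X\in\mathcal P}|X|\,\mu_{\mathcal P}(X,G)=\sum_{U\bar S=\bar A}|\bar A:U|^{k-1}\frac{|G|}{|\bar A:U|^k}\,\mu(U,\bar A)=|G|\,m_{\bar A,\bar S}.
\end{equation}
The number of closed supplements and their index combine to the factor $|\bar A:U|^{-1}$, whatever $k$ is. To evaluate the left side, put $h(X)=|X|\,m_{X,X\cap N}$ for $X\in\mathcal D$. By \eqref{eq:ded}, the supplements of $X\cap N$ in $X$ are the $Z\in\mathcal D$ with $Z\le X$, so $h(X)=\sum_{Z\in\mathcal D,\,Z\le X}|Z|\,\mu(Z,X)$. A subgroup that contains a member of $\mathcal D$ is in $\mathcal D$, so intervals in $\mathcal D$ are intervals of subgroups and $\mu=\mu_{\mathcal D}$ on $\mathcal D$. Inversion in $\mathcal D$ gives $|X|=\sum_{Z\in\mathcal D,\,Z\le X}h(Z)$. For closed $X$ we group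 the $Z$ by $Y=Z^*$ and obtain $|X|=\sum_{Y\in\mathcal P,\,Y\le X}H(Y)$ with $H(Y)=\sum_{Z^*=Y}h(Z)$. Inversion in $\mathcal P$ shows that the left side of \eqref{eq:sumP} is $H(G)$, the sum of $h(Z)$ over the $Z\in\mathcal D$ with $U(Z)=\bar A$.
\end{proof}

\begin{example}\label{ex:SS}
Let $G=S\times S$ and $N=S\times1$. Then $k=1$, $A=G$ and $\bar A=\bar S$, so $m_{\bar A,\bar S}=0$ by \eqref{eq:cyclic}. The $Z$ in Proposition~\ref{prop:red} are the subgroups that project onto both factors. By Lemma~\ref{lem:simple}(c), $Z=G$ if the kernels of the two projections differ; otherwise both are trivial, and $Z$ is the graph of an automorphism of $S$, with $Z\cap N=1$. Hence $|S|^2m_{G,N}+|\operatorname{Aut}(S)|\,|S|=0$, that is, $m_{G,N}=-|\operatorname{Out}(S)|\ne0$, and $\beta(S\times S)\cong S$. So $m_{G,N}\ne0$ does not force $N$ to be solvable when $G/N$ is not solvable, and $\beta(G)$ does not record the multiplicities of composition factors.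
\end{example}

In this example the non-zero terms come from complements $Z\cong G/N$ that map onto $\bar A$. They cannot exist if $S$ is not a section of $G/N$.

\begin{proposition}\label{prop:vanish}
Let $N\cong S^k$ be a minimal normal subgroup of $G$ with $S$ non-abelian simple. If $S$ is not isomorphic to a section of $G/N$, then $m_{G,N}=0$.
\end{proposition}

\begin{proof}
We use induction on $|G|$. The group $\bar A/\bar S$ embeds in $\operatorname{Out}(S)$, which is solvable by the Schreier conjecture, and $\bar A\ge\bar S$ is not solvable. So $m_{\bar A,\bar S}=0$ by Theorem~\ref{thm:solv}. The term $Z=G$ in Proposition~\ref{prop:red} is $|G|\,m_{G,N}$, so it suffices to show $m_{Z,Z\cap N}=0$ for every $Z<G$ in $\mathcal D$ with $U(Z)=\bar A$.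

Put $W=Z\cap N$. It is normal in $Z\cap A$, so $\varphi(W)$ is normal in $U(Z)=\bar A$. Also $\varphi(W)\le\bar S$, so $\varphi(W)$ is $1$ or $\bar S$; that is, the projection of $W$ to $S_1$ is trivial or onto. As $Z$ normalizes $W$ and is transitive on the $S_i$, the same alternative holds for all $i$. If all projections are trivial, then $W=1$ and $Z\cong G/N$. Then $\bar S\le\bar A=\varphi(Z\cap A)$ makes $S$ a section of $G/N$, against the hypothesis. So $W$ projects onto each $S_i$, with kernel $C_W(S_i)$. Let $M_1,\dots,M_l$ be the distinct subgroups among the $C_W(S_i)$; their intersection is trivial. By Lemma~\ref{lem:simple}(c), $W=D_1\times\dots\times D_l$ with $D_j=\bigcap_{i\ne j}M_i\cong S$. The group $Z$ is transitive on the $S_i$, hence on the $M_j$, hence on the $D_j$. By Lemma~\ref{lem:simple}(b), $W\cong S^l$ is a minimal normal subgroup of $Z$. Since $Z/W\cong G/N$ and $|Z|<|G|$, induction gives $m_{Z,W}=0$.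
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sect}]
Let $\beta(G)\cong G/M$ with $m_{G,M}\ne0$. Suppose that a non-abelian simple group $S$ is isomorphic to a section of $G$ but not of $G/M$. Choose normal subgroups $M=L_0>L_1>\dots>L_t=1$ of $G$ with $L_i/L_{i+1}$ minimal normal in $G/L_{i+1}$, and let $i$ be minimal such that $S$ is isomorphic to a section of $G/L_{i+1}$. Then $S$ is not isomorphic to a section of $G/L_i$, so by Lemma~\ref{lem:simple}(a) it is isomorphic to a section of $L_i/L_{i+1}$. This group is a direct power of a simple group $S'$, and repeated use of Lemma~\ref{lem:simple}(a) shows that $S$ is isomorphic to a section of $S'$. Hence $S'$ is non-abelian, and $S'$ is not isomorphic to a section of $G/L_i$, since otherwise $S$ would be. Proposition~\ref{prop:vanish} gives $m_{G/L_{i+1},\,L_i/L_{i+1}}=0$. By Lemma~\ref{lem:mult},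
\[
m_{G,M}=m_{G,L_{i+1}}\;m_{G/L_{i+1},\,L_i/L_{i+1}}\;m_{G/L_i,\,M/L_i}=0,
\]
a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BoucBook}
S.~Bouc, \emph{Biset Functors for Finite Groups}, Lecture Notes in Mathematics 1990.

\bibitem{BoucConj}
S.~Bouc, \emph{A conjecture on $B$-groups}, arXiv:1202.6234 (2012).

\end{thebibliography}
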